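\title{Non-complete analytic linear metric spaces are $\sigma Z_n$-spaces for every $n$}

\begin{abstract}
A closed subset $A$ of a space $X$ is a $Z_n$-set if every map of the $n$-cube into $X$ can be approximated by maps that miss $A$. We prove that for every integer $n\ge 0$ each non-complete analytic linear metric space is a countable union of $Z_n$-sets, which answers a problem from a paper of Banakh. The result follows from a criterion: an analytic subset $S$ of a complete linear metric space $Y$ is covered by countably many $Z_n$-sets, for every $n$, as soon as $S-S+L$ is meager for each finite-dimensional subspace $L$ of some dense linear subspace of $Y$. We also determine which analytic linear subspaces of $Y$ are covered by countably many $Z_n$-sets of $Y$: all except the closed subspaces of codimension at most $n$.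
\end{abstract}

\section{Introduction}\label{sec:intro}

A closed set is nowhere dense when every point can be moved off it by an arbitrarily small move. Asking the same for continuous images of cubes, instead of points, gives a scale of finer notions of smallness.

Let $\mathbb I^n=[0,1]^n$, where $n\ge0$ is an integer and $\mathbb I^0$ is a point. For a topological space $X$ let $C(\mathbb I^n,X)$ be the space of continuous maps $\mathbb I^n\to X$ with the compact-open topology. A subset $B\subset X$ is \emph{$n$-dense} in $X$ if $C(\mathbb I^n,B)$ is dense in $C(\mathbb I^n,X)$. A subset $A\subset X$ is a \emph{$Z_n$-set} in $X$ if it is closed and $X\setminus A$ is $n$-dense in $X$, and a \emph{$Z_\omega$-set} if it is a $Z_n$-set for every $n$. For $0\le n\le\omega$ we write $\sigma\mathcal Z_n(X)$ for the family of subsets of $X$ that can be covered by countably many $Z_n$-sets in $X$; it is closed under taking subsets and countable unions. The space $X$ is a \emph{$\sigma Z_n$-space} if $X\in\sigma\mathcal Z_n(X)$.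

The $Z_0$-sets are the closed nowhere dense sets, so the $\sigma Z_0$-spaces are the meager spaces. For larger $n$ the definition measures codimension. A path in $\mathbb R^3$ can be pushed off a line but not, in general, off a plane, and in Proposition~\ref{prop:codim} we shall see that a closed linear subspace is a $Z_n$-set exactly when its codimension exceeds $n$. A $\sigma Z_n$-space is thus a space that is exhausted by countably many closed pieces ``of codimension greater than $n$''. The space of finitely supported sequences in $\ell_2$, a union of finite-dimensional subspaces, has this property even for $n=\omega$.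

A \emph{linear metric space} is a metrizable topological vector space over $\mathbb R$. Its topology is generated by a translation-invariant metric, and the space is \emph{complete} if it is complete in such a metric; equivalently, if it coincides with its \emph{completion} $\bar X$, the completely metrizable topological vector space that contains $X$ as a dense subspace. A space is \emph{Polish} if it is separable and homeomorphic to a complete metric space, and \emph{analytic} if it is a metrizable continuous image of a Polish space. An analytic linear metric space is separable, and it is complete if and only if it is Polish.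

By a classical theorem of Banach, an analytic metrizable topological group that differs from its Raikov completion (the completely metrizable group containing it as a dense subgroup) is meager. In particular, a non-complete analytic linear metric space is a $\sigma Z_0$-space, and one may ask how far up the scale this goes. The simplest cases suggest that it goes all the way: a non-complete space that is a countable union of closed subsets of its completion is a $\sigma Z_\omega$-space (Example~\ref{ex:Fsigma}). Dobrowolski and Mogilski asked whether each non-complete analytic linear metric space is a $\sigma Z_\omega$-space, and the answer is negative: the linear hull of the Erd\H{o}s set $E=\ell_2\cap\mathbb Q^\omega$ in $\ell_2$ is not a $\sigma Z_\omega$-space. This does not tell whether the obstruction appears at some finite $n$ or only at $\omega$, and it leads to the following problem from \cite{Banakh}.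

\begin{quote}
\emph{Is each non-complete analytic linear metric space a $\sigma Z_n$-space for every $n\in\mathbb N$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:answer}
Each non-complete analytic linear metric space $X$ is a $\sigma Z_n$-space for every $n\ge0$. Moreover, $X\in\sigma\mathcal Z_n(\bar X)$ for every $n\ge 0$.
\end{theorem}

The proof is an induction on $n$, and the statement that survives the induction concerns analytic sets with no linear structure.

\begin{theorem}\label{thm:main}
Let $Y$ be a complete linear metric space, $X_0\subset Y$ a dense linear subspace, and $S\subset Y$ an analytic subset such that $S-S+L$ is meager in $Y$ for every finite-dimensional linear subspace $L\subset X_0$. Then $S\in\sigma\mathcal Z_n(Y)$ for every $n\ge0$.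
\end{theorem}

Theorem~\ref{thm:main} has several further consequences.

\begin{corollary}\label{cor:group}
Let $H$ be an analytic additive subgroup of a complete linear metric space $Y$, and let $X_0\subset Y$ be a dense linear subspace with $H+L\ne Y$ for every finite-dimensional linear subspace $L\subset X_0$. Then $H\in\sigma\mathcal Z_n(Y)$ for every $n\ge0$.
\end{corollary}

\begin{theorem}\label{thm:meager}
If $X$ is a meager linear metric space, not necessarily analytic or separable, then every analytic subset of $X$ belongs to $\sigma\mathcal Z_n(X)$ for every $n\ge 0$.
\end{theorem}

\begin{corollary}\label{cor:equiv}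
For an analytic linear metric space $X$ the following are equivalent: \textup{(1)} $X$ is non-complete; \textup{(2)} $X$ is meager; \textup{(3)} $X$ is a $\sigma Z_n$-space for some $n$; \textup{(4)} $X$ is a $\sigma Z_n$-space for all $n$.
\end{corollary}

\begin{theorem}\label{thm:class}
Let $H$ be an analytic linear subspace of a complete linear metric space $Y$, and let $n\ge0$. Then $H\in\sigma\mathcal Z_n(Y)$ if and only if $H$ is not a closed linear subspace of codimension $\le n$ in $Y$.
\end{theorem}

After the preliminaries and the model case of closed subspaces, Sections~\ref{sec:thick} and~\ref{sec:key} prove two lemmas about a closed set that fails to be a $Z_n$-set. The first says that such a set acquires interior when it is thickened along a suitable finite-dimensional disk; the second gives a condition under which it contains a copy of a given disk. Section~\ref{sec:proof} plays the two lemmas against each other to prove Theorem~\ref{thm:main}. Section~\ref{sec:cons} derives the other results, and Section~\ref{sec:hyp} discusses the hypotheses.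

\section{Preliminaries}\label{sec:prelim}

All topological vector spaces are real and Hausdorff, and all maps are continuous. An \emph{analytic subset} of a metrizable space is a subset that is analytic in the subspace topology. For subsets of a vector space, $A\pm B=\{a\pm b:a\in A,\ b\in B\}$.

\subsection*{Topological vector spaces}
We use the following standard facts about a topological vector space $Y$.
\begin{itemize}
\item[(V1)] For every neighborhood $W$ of $0$ and every $m\ge1$ there is an open neighborhood $W_1$ of $0$ that is balanced ($\lambda W_1\subset W_1$ for $|\lambda|\le1$) and such that the sum of $m$ copies of $W_1$ lies in $W$. For every $y\in Y$ we have $y/k\in W$ for large $k$. Consequently an additive subgroup with nonempty interior equals $Y$: it contains a neighborhood of $0$, hence $y/k$ for some $k$, hence $y$.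
\item[(V2)] If $A$ is closed and $K$ is compact, then $A+K$ and $A-K$ are closed. If moreover $A\cap K=\emptyset$, then $W=Y\setminus(A-K)$ is a neighborhood of $0$ with $(K+W)\cap A=\emptyset$. For arbitrary sets, $\overline A\pm\overline B\subset\overline{A\pm B}$.
\item[(V3)] A topological vector space of finite dimension $k$ is isomorphic to $\mathbb R^k$, and linear maps defined on it are continuous. Finite-dimensional linear subspaces of $Y$ are closed.
\item[(V4)] If $M\subset Y$ is a closed linear subspace, then $Y/M$ is a topological vector space and the quotient map is open. If $M$ has finite codimension $k$, then composing the quotient map with an isomorphism $Y/M\cong\mathbb R^k$ gives a continuous linear surjection $\theta:Y\to\mathbb R^k$ with kernel $M$. Any linear map $e:\mathbb R^k\to Y$ with $\theta e=\mathrm{id}$ is continuous, and $\rho=\mathrm{id}-e\theta$ is a continuous linear projection of $Y$ onto $M$ with $\rho e=0$.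
\item[(V5)] Let $Y$ be metrizable. For $f,f'\in C(\mathbb I^n,Y)$ and a neighborhood $W$ of $0$, call $f'$ \emph{$W$-close to $f$} if $f'(t)-f(t)\in W$ for all $t$. The compact-open topology of $C(\mathbb I^n,Y)$ is the topology of uniform convergence, so the sets of maps $W$-close to $f$ form a neighborhood base at $f$. If $d$ is a complete invariant metric on $Y$, then $\sup_td(f(t),f'(t))$ is a complete metric on $C(\mathbb I^n,Y)$.
\end{itemize}
By (V5), a closed subset $A$ of a linear metric space $Y$ is a $Z_n$-set if and only if for every $f\in C(\mathbb I^n,Y)$ and every neighborhood $W$ of $0$ some map $W$-close to $f$ \emph{misses} $A$, that is, has image disjoint from $A$. The cube $\mathbb I^n$ may be replaced here by any space homeomorphic to it.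

A \emph{disk} in $Y$ is the closed unit ball $D$ of a norm on a finite-dimensional linear subspace $L\subset Y$; we say that $D$ \emph{spans} $L$, and we allow $D=L=\{0\}$. By (V3), a disk is compact, and every neighborhood of $0$ in $Y$ contains $\delta D$ for small $\delta>0$. Also $D=-D$, and $\delta D\subset\varepsilon D$ for $0<\delta\le\varepsilon$.

\subsection*{Baire category}
A set is \emph{meager} if it is covered by countably many closed nowhere dense sets. In any space a finite union of closed nowhere dense sets is nowhere dense. Baire's theorem says that in a completely metrizable space the intersection of countably many dense open sets is dense; in particular, if such a space is nonempty and is covered by countably many closed sets, then one of them has nonempty interior. Closed subspaces, open subspaces and finite products of Polish spaces are Polish. Hence, if $S$ is an analytic subset of a linear metric space, say $S=g(P)$ with $P$ Polish, and $L$ is a finite-dimensional subspace, then $S+L$ is analytic, being the image of $P\times L$ under $(p,l)\mapsto g(p)+l$.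

A set has the \emph{Baire property} if its symmetric difference with some open set is meager. Analytic subsets of a Polish space have the Baire property, and Pettis' theorem says that if $A$ is a non-meager subset with the Baire property of an abelian Polish group, then $A-A$ contains a neighborhood of $0$. We use these two facts only through the next lemma.

\begin{lemma}\label{lem:pettis}
Let $G$ be an analytic additive subgroup of a complete linear metric space $Y$. If $G\ne Y$, then $G$ is meager in $Y$.
\end{lemma}

\begin{proof}
The closure $\overline G$ is a separable subgroup. If $Y$ is not separable, then $\overline G\neq Y$, so $\overline G$ has empty interior by (V1) and $G$ is nowhere dense. If $Y$ is separable, then it is a Polish group and $G$ has the Baire property. Were $G$ non-meager, $G=G-G$ would contain a neighborhood of $0$ by Pettis' theorem, and $G=Y$ by (V1).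
\end{proof}

\subsection*{First properties of $Z_n$-sets}

\begin{lemma}\label{lem:basic}
Let $Y$ be a linear metric space.
\begin{itemize}
\item[\textup{(a)}] Closed subsets and translates of $Z_n$-sets in $Y$ are $Z_n$-sets.
\item[\textup{(b)}] If $m\le n$, then every $Z_n$-set in $Y$ is a $Z_m$-set.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A map that misses a set misses its subsets; and if $f'$ is $W$-close to $f-y$ and misses $A$, then $f'+y$ is $W$-close to $f$ and misses $A+y$. (b) Let $A$ be a $Z_n$-set, $f\in C(\mathbb I^m,Y)$, and let $p:\mathbb I^n\to\mathbb I^m$ be the projection onto the first $m$ coordinates. If $f'$ is $W$-close to $f\circ p$ and misses $A$, then the restriction of $f'$ to $\mathbb I^m\times\{0\}$ is $W$-close to $f$ and misses $A$.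
\end{proof}

The linear structure enters through piecewise linear approximation. The space need not be locally convex; what replaces convexity is that a point of an $n$-simplex is a combination of at most $n+1$ vertices, so that a bounded number of small errors is added.

\begin{lemma}\label{lem:PL}
Let $X_0$ be a dense linear subspace of a linear metric space $Y$, let $f\in C(\mathbb I^n,Y)$, and let $W$ be a neighborhood of $0$. There is a map $f_0\in C(\mathbb I^n,Y)$, $W$-close to $f$, whose image lies in a finite-dimensional linear subspace of $X_0$ and is covered by finitely many affine subspaces of dimension $\le n$.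
\end{lemma}

\begin{proof}
By (V1) choose a balanced neighborhood $W_1$ of $0$ such that the sum of $2(n+1)$ copies of $W_1$ lies in $W$. Since $f$ is uniformly continuous, there is a triangulation of $\mathbb I^n$ so fine that $f(s)-f(t)\in W_1$ whenever $s,t$ lie in a common simplex. For each vertex $v$ choose $x_v\in X_0$ with $x_v-f(v)\in W_1$, and put $f_0(t)=\sum_v\lambda_v(t)x_v$, where $\lambda_v:\mathbb I^n\to[0,1]$ are the barycentric coordinates: they are continuous, their sum is $1$, and $\lambda_v$ vanishes on every simplex of which $v$ is not a vertex. If $t$ lies in a simplex $\sigma$, then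
\[
f_0(t)-f(t)=\sum_{v\in\sigma}\lambda_v(t)\bigl(x_v-f(v)\bigr)+\sum_{v\in\sigma}\lambda_v(t)\bigl(f(v)-f(t)\bigr),
\]
where $v$ runs over the at most $n+1$ vertices of $\sigma$. Each term lies in $W_1$ because $W_1$ is balanced, so $f_0(t)-f(t)\in W$. The image of $f_0$ lies in the linear span of the finitely many points $x_v$, and $f_0(\sigma)$ lies in the affine hull of at most $n+1$ of them.
\end{proof}

Our arguments use Baire's theorem and therefore take place in a complete space. The next lemma carries the conclusion back to a dense subspace.

\begin{lemma}\label{lem:trace}
Let $X$ be a dense linear subspace of a linear metric space $Y$. If $A$ is a $Z_n$-set in $Y$, then $A\cap X$ is a $Z_n$-set in $X$. Consequently, if $S\subset X$ and $S\in\sigma\mathcal Z_n(Y)$, then $S\in\sigma\mathcal Z_n(X)$.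
\end{lemma}

\begin{proof}
The set $A\cap X$ is closed in $X$. Let $f\in C(\mathbb I^n,X)$, let $W$ be a neighborhood of $0$ in $Y$, and choose a neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$. Take $f':\mathbb I^n\to Y\setminus A$ that is $W_0$-close to $f$. By (V2) there is a neighborhood $W_1\subset W_0$ of $0$ with $(f'(\mathbb I^n)+W_1)\cap A=\emptyset$. Lemma~\ref{lem:PL} gives a map $f_0:\mathbb I^n\to X$ that is $W_1$-close to $f'$. It misses $A$ and is $W$-close to $f$.
\end{proof}

\section{Closed subspaces and codimension}\label{sec:codim}

\begin{proposition}\label{prop:codim}
Let $M$ be a closed linear subspace of a linear metric space $Y$.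
\begin{itemize}
\item[\textup{(a)}] If $\operatorname{codim}M>n$ (possibly infinite), then $M$ is a $Z_n$-set in $Y$.
\item[\textup{(b)}] If $\operatorname{codim}M\le n$, then no $Z_n$-set in $Y$ contains a nonempty relatively open subset of $M$.
\end{itemize}
In particular, $M$ is a $Z_n$-set in $Y$ if and only if $\operatorname{codim}M>n$.
\end{proposition}

\begin{proof}
(a) We make the given map piecewise linear and then translate it. Let $\pi:Y\to Y/M$ be the quotient map, $f\in C(\mathbb I^n,Y)$, and $W$ a neighborhood of $0$. Choose an open neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$. By Lemma~\ref{lem:PL} there is $f_0$, $W_0$-close to $f$, whose image is covered by finitely many affine subspaces of dimension $\le n$. Their images under $-\pi$ are affine subspaces of $Y/M$ of dimension $\le n<\dim Y/M$; they are closed by (V3) and have empty interior by (V1), so their union $R$ is nowhere dense. The set $\pi(W_0)$ is open and nonempty, so there is $x\in W_0$ with $\pi(x)\notin R$. Then $\pi(x)\neq-\pi(f_0(t))$, that is, $f_0(t)+x\notin M$, for all $t$, and $f_0+x$ is $W$-close to $f$.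

(b) We place a cube transversally to $M$; Brouwer's fixed point theorem shows that it cannot be moved off $M$. Let $k=\operatorname{codim}M\le n$, and let $\theta,e,\rho$ be as in (V4). Suppose that a $Z_n$-set $A$ contains $y+(U\cap M)$, where $y\in M$ and $U$ is a neighborhood of $0$ in $Y$. Define $f:[-1,1]^k\to Y$ by $f(s)=y+e(s)$; then $\theta f(s)=s$ and $\rho f(s)=y$. The set $W=\theta^{-1}([-1,1]^k)\cap\rho^{-1}(U)$ is a neighborhood of $0$. Let $f'$ be any map $W$-close to $f$. Then $s-\theta f'(s)=-\theta(f'(s)-f(s))\in[-1,1]^k$, so $s\mapsto s-\theta f'(s)$ maps $[-1,1]^k$ to itself and has a fixed point $s$. At this point $\theta f'(s)=0$, so $f'(s)\in M$ and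
\[
f'(s)-y=\rho f'(s)-\rho f(s)\in U\cap M .
\]
Thus $f'(s)\in A$. No map $W$-close to $f$ misses $A$, so $A$ is not a $Z_k$-set, contrary to Lemma~\ref{lem:basic}(b).
\end{proof}

\section{Sets that are not $Z_n$-sets are thick along a disk}\label{sec:thick}

A closed subspace $M$ of finite codimension fills the whole space when a finite-dimensional subspace is added to it. Something similar holds for every closed set that is not a $Z_n$-set: if a map cannot be moved off $A$, then in particular it cannot be translated off $A$, and this forces $A$ to be large.

\begin{lemma}\label{lem:thick}
Let $X_0$ be a dense linear subspace of a linear metric space $Y$, and let $A\subset Y$ be a closed set that is not a $Z_n$-set. Then there is a disk $D\subset X_0$ such that $A+\delta D$ has nonempty interior in $Y$ for every $\delta>0$.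
\end{lemma}

\begin{proof}
There are $f\in C(\mathbb I^n,Y)$ and a neighborhood $W$ of $0$ such that the image of every map $W$-close to $f$ meets $A$. Choose an open neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$, and by Lemma~\ref{lem:PL} a map $f_0$, $W_0$-close to $f$, whose image $K$ lies in a finite-dimensional subspace $L\subset X_0$. For every $x\in W_0$ the map $f_0+x$ is $W$-close to $f$, so $f_0(t)+x\in A$ for some $t$. Hence $W_0\subset A-K$.

Let $D$ be a disk spanning $L$ and let $\delta>0$. The compact set $K\subset L$ is covered by finitely many balls $l_i+\delta D$ with $l_i\in L$. Since $D=-D$, we get $W_0\subset\bigcup_i(A+\delta D-l_i)$. These finitely many sets are closed by (V2) and cover a nonempty open set, so one of them has nonempty interior. Then so does its translate $A+\delta D$.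
\end{proof}

This lemma already settles the simplest case of the problem, in the strongest form.

\begin{example}\label{ex:Fsigma}
Let $X$ be a non-complete linear metric space with $X=\bigcup_kA_k$, where the sets $A_k$ are closed in $Y=\bar X$; for instance, $X$ is $\sigma$-compact. For every disk $D\subset X$ the set $A_k+D$ lies in the proper subspace $X$, so it has empty interior in $Y$ by (V1). By Lemma~\ref{lem:thick} with $X_0=X$, each $A_k$ is a $Z_n$-set in $Y$ for all $n$, and by Lemma~\ref{lem:trace} also in $X$. So $X$ is a $\sigma Z_\omega$-space.
\end{example}

Now let $X=g(P)$ be merely analytic, with $P$ Polish, and let $X\neq Y=\bar X$, so that $X$ is meager in $Y$ by Lemma~\ref{lem:pettis}. The natural candidates for $Z_n$-sets are the closures $A_V=\overline{g(V)}$ in $Y$ of the images of small open sets $V\subset P$, and these closures are no longer contained in $X$. Suppose that no $A_V$ is a $Z_n$-set. Lemma~\ref{lem:thick} attaches to $V$ a disk $D\subset X$ along which $A_V$ is thick. On the other hand, since $X+D=X$ is meager, Baire's theorem in $V\times D$ produces a smaller set $V'\subset V$ and $\varepsilon>0$ such that $A_{V'}+\varepsilon D$ is nowhere dense. This is no contradiction: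 $A_{V'}$ is smaller than $A_V$ and may be thick along another disk. The disk depends on the open set, the open set depends on the disk, and the circle does not close.

The way out is to use the information about $A_{V'}$ differently. A closed set that is not a $Z_1$-set and yet stays nowhere dense when thickened along $D$ must \emph{contain} a translate $y+\delta D$; this is the case $n=1$ of Lemma~\ref{lem:key} below. Then
\[
A_{V'}-A_V\supset y+\delta D-A_V=y-(A_V+\delta D)
\]
has nonempty interior. The picture is that of a horizontal line $A_V$ and a vertical line $A_{V'}$ in the plane, with $D$ vertical. Unlike the sum with a disk, the difference of two pieces of $X$ can be made nowhere dense \emph{before} any disk is chosen, by Baire's theorem in $P\times P$, because $X-X=X$ is meager. For larger $n$, ``nowhere dense'' is replaced by ``$Z_{n-1}$'', which is supplied by induction.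

\section{From $Z_{n-1}$ to $Z_n$}\label{sec:key}

We look for conditions under which a map $h:\mathbb I^n\to Y$ can be pushed off a closed set $B$ by moves in the direction of a disk $D$. If $B$ contains no translate of $\delta D$, then each single point $h(t)$ can be moved off $B$ by some vector $u_t\in\delta D$, and the same vector works for nearby $t$. The difficulty is to pass continuously from one such vector to another. The following example shows where the room for this passage comes from.

\begin{example}\label{ex:cantor}
Let $Y=\mathbb R^2$, $D=\{0\}\times[-1,1]$ and $n=1$. Let $C\subset[0,1]$ be the middle-thirds Cantor set and $c:[0,1]\to[0,1]$ the Cantor function, which is continuous and nondecreasing, equals $\frac12$ on $[\frac13,\frac23]$, and maps $C$ onto $[0,1]$. Put $B=\{(x,c(x)):x\in C\}$ and $h(t)=(t,\frac12)$ for $t\in[0,1]$. No small vertical translation moves $h$ off $B$: since $c(C)=[0,1]$, the path $h+(0,u)$ meets $B$ whenever $|u|\le\frac12$. Let $\kappa:[0,1]\to[-\delta,\delta]$ be equal to $\delta$ on $[0,\frac13]$, equal to $-\delta$ on $[\frac23,1]$, and affine on $[\frac13,\frac23]$. Then $h+(0,\kappa)$ misses $B$: over $[0,\frac13]$ it has height $\frac12+\delta>c$, over $[\frac23,1]$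 it has height $\frac12-\delta<c$, and over $(\frac13,\frac23)$ there are no points of $B$ (Figure~\ref{fig:cantor}). The dangerous parameters, those with $h(t)\in B+\delta D\subset C\times\mathbb R$, split into two pieces that are separated by a gap; on each piece one constant push works, and in the gap any push from $\delta D$ is harmless.

Two features of $B$ were used, and neither can be dropped. First, $B+\varepsilon D$ is nowhere dense. The full graph $\Gamma$ of $c$ over $[0,1]$ contains no vertical segment either, but $\Gamma+\varepsilon D$ has interior, and $\Gamma$ is not a $Z_1$-set: extend $c$ to $\mathbb R$ by the constants $0$ and $1$; along a path close to $h$ the function $y-c(x)$ changes sign, so it vanishes at a point of height close to $\frac12$, which lies in $\Gamma$. Second, $B$ contains no vertical segment. The segment $\{\frac12\}\times[0,1]$ stays nowhere dense when thickened along $D$, but every path close to $h$ crosses it.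
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.3cm,y=0.5cm]
\draw[thin,gray] (0,0) rectangle (27,8);
\fill[gray] (0,0) rectangle (1,1) (2,1) rectangle (3,2) (6,2) rectangle (7,3) (8,3) rectangle (9,4)
  (18,4) rectangle (19,5) (20,5) rectangle (21,6) (24,6) rectangle (25,7) (26,7) rectangle (27,8);
\draw[dashed] (0,4) -- (27,4);
\draw[thick] (0,4.7) -- (9,4.7) -- (18,3.3) -- (27,3.3);
\node[below] at (0,0) {$0$};
\node[below] at (9,0) {$1/3$};
\node[below] at (18,0) {$2/3$};
\node[below] at (27,0) {$1$};
\node[left] at (0,4) {$1/2$};
\end{tikzpicture}
\caption{The gray boxes cover the graph $B$ of the Cantor function over the Cantor set. Every horizontal segment across the square meets $B$, so the dashed path cannot be translated vertically off $B$. The solid path is pushed up over $[0,1/3]$ and down over $[2/3,1]$, changes sides in the gap, and misses $B$.}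
\label{fig:cantor}
\end{figure}

In general the gaps have to be created. The cube $\mathbb I^n$ is cut into arbitrarily small boxes by countably many $(n-1)$-dimensional walls. If $B+\delta D$ is a $Z_{n-1}$-set, then each wall can be pushed off it, and Baire's theorem in the function space does this for all walls at once.

\begin{lemma}\label{lem:key}
Let $Y$ be a complete linear metric space, $D\subset Y$ a disk, $n\ge1$, $\varepsilon>0$, and let $B\subset Y$ be a closed set such that $B+\varepsilon D$ is a $Z_{n-1}$-set in $Y$. If $B$ is not a $Z_n$-set in $Y$, then $B$ contains a set $y+\delta D$ with $y\in Y$ and $0<\delta\le\varepsilon$.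
\end{lemma}

\begin{proof}
We assume that $B$ contains no such set and prove that $B$ is a $Z_n$-set. Let $h\in C(\mathbb I^n,Y)$ and let $W$ be a neighborhood of $0$. Choose a neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$, and $\delta\in(0,\varepsilon]$ with $\delta D\subset W_0$. The set $E=B+\delta D$ is closed by (V2) and lies in $B+\varepsilon D$, so it is a $Z_{n-1}$-set.

\emph{Clearing the walls.} For $1\le i\le n$ and $q\in\mathbb Q\cap[0,1]$ consider the wall $M_{i,q}=\{t\in\mathbb I^n:t_i=q\}$, a copy of $\mathbb I^{n-1}$, and the set
\[
O_{i,q}=\{h'\in C(\mathbb I^n,Y):h'(M_{i,q})\cap E=\emptyset\}.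
\]
This set is open: if $h'\in O_{i,q}$, then (V2) gives a neighborhood $N$ of $0$ with $(h'(M_{i,q})+N)\cap E=\emptyset$, and all maps $N$-close to $h'$ lie in $O_{i,q}$. It is also dense. Let $h'\in C(\mathbb I^n,Y)$ and let $N$ be a neighborhood of $0$. Since $E$ is a $Z_{n-1}$-set, there is a map $k:M_{i,q}\to Y\setminus E$ that is $N$-close to $h'|M_{i,q}$. Let $r:\mathbb I^n\to M_{i,q}$ be the retraction that replaces the $i$th coordinate by $q$. The map $h''=h'+k\circ r-h'\circ r$ is $N$-close to $h'$ and coincides with $k$ on $M_{i,q}$, so $h''\in O_{i,q}$.

By (V5) and Baire's theorem, $\bigcap_{i,q}O_{i,q}$ is dense, so it contains a map $h_1$ that is $W_0$-close to $h$. The set $T=h_1^{-1}(E)$ is compact and misses all walls; thus all coordinates of the points of $T$ are irrational.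

\emph{A locally constant push on $T$.} Let $t\in T$. By assumption $h_1(t)+\delta D\not\subset B$, so there is $u_t\in\delta D$ with $h_1(t)+u_t\notin B$. The set $\{s\in\mathbb I^n:h_1(s)+u_t\notin B\}$ is open and contains $t\in(0,1)^n$, so it contains a box $Q_t=\prod_i(a_i,b_i)\ni t$ with rational endpoints $a_i,b_i\in[0,1]$. The set $\overline{Q_t}\setminus Q_t$ lies in a union of walls, so $Q_t\cap T=\overline{Q_t}\cap T$ is both open and closed in $T$. Cover $T$ by finitely many boxes $Q_{t_1},\dots,Q_{t_m}$. The sets $T_j=(T\cap Q_{t_j})\setminus\bigcup_{i<j}Q_{t_i}$ are pairwise disjoint, open and closed in $T$, and cover $T$. Hence the map $\kappa:T\to\delta D$ that equals $u_{t_j}$ on $T_j$ is continuous.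

\emph{Extending the push.} The ball $\delta D$ is homeomorphic to a cube (or is a point), so Tietze's extension theorem, applied to each coordinate, extends $\kappa$ to a map $\tilde\kappa:\mathbb I^n\to\delta D$. Put $h_2=h_1+\tilde\kappa$. If $t\in T_j$, then $h_2(t)=h_1(t)+u_{t_j}\notin B$ because $t\in Q_{t_j}$. If $t\notin T$ and $h_2(t)\in B$, then $h_1(t)=h_2(t)-\tilde\kappa(t)\in B+\delta D=E$, which contradicts $t\notin T$. So $h_2$ misses $B$, and $h_2-h$ takes values in $W_0+\delta D\subset W$.
\end{proof}

The last step explains why the walls are cleared of $E=B+\delta D$ rather than of $B$: outside $T$ we have no control over $\tilde\kappa$ beyond $\tilde\kappa(t)\in\delta D$, and none is needed.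

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $Y$ and $X_0$. The inductive hypothesis will be applied to $S+L$ rather than to $S$, so we argue for all admissible sets at once. Let $\mathcal S$ be the family of analytic sets $S\subset Y$ such that $S-S+L$ is meager in $Y$ for every finite-dimensional linear subspace $L\subset X_0$. If $S\in\mathcal S$ and $L\subset X_0$ is a finite-dimensional subspace, then $S+L\in\mathcal S$: the set $S+L$ is analytic, and $(S+L)-(S+L)+L'=S-S+(L+L')$ is meager for every finite-dimensional $L'\subset X_0$. We prove by induction on $n$ that $\mathcal S\subset\sigma\mathcal Z_n(Y)$.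

For $n=0$ let $S\in\mathcal S$ be nonempty and $s\in S$. The set $S-S$ is meager (take $L=\{0\}$), so $S\subset s+(S-S)$ is meager, which means that $S\in\sigma\mathcal Z_0(Y)$.

Let $n\ge1$, assume that $\mathcal S\subset\sigma\mathcal Z_{n-1}(Y)$, and suppose that some $S\in\mathcal S$ is not in $\sigma\mathcal Z_n(Y)$.

\medskip\noindent\emph{Step 1: removing the small part of $S$.} Baire's theorem will hand us open subsets of a Polish space that we do not choose, so we first arrange that every such subset has a large image. Let $g:P_0\to S$ be a continuous surjection from a Polish space, and let $\mathcal U$ be a countable base of $P_0$. Put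
\[
P=P_0\setminus\bigcup\{U\in\mathcal U:g(U)\in\sigma\mathcal Z_n(Y)\}.
\]
This is a closed subspace of $P_0$, hence Polish. The set $g(P_0\setminus P)$ is a countable union of members of $\sigma\mathcal Z_n(Y)$ and so belongs to $\sigma\mathcal Z_n(Y)$; since $S$ does not, $P\ne\emptyset$. For an open set $V\subset P$ let $A_V=\overline{g(V)}$, the closure in $Y$. We claim:
\begin{equation}\label{eq:notZ}
A_V\text{ is not a }Z_n\text{-set in }Y\text{ for any nonempty open set }V\subset P.
\end{equation}
Indeed, there is $U\in\mathcal U$ with $\emptyset\ne U\cap P\subset V$. Since $U$ meets $P$, we have $g(U)\notin\sigma\mathcal Z_n(Y)$. Since $g(U)\subset g(V)\cup g(P_0\setminus P)$, it follows that $g(V)\notin\sigma\mathcal Z_n(Y)$, so $g(V)$ is not contained in a $Z_n$-set.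

\medskip\noindent\emph{Step 2: two pieces with nowhere dense difference.} Write $S-S\subset\bigcup_kF_k$ with $F_k$ closed and nowhere dense in $Y$. The closed sets $\{(p,q)\in P\times P:g(q)-g(p)\in F_k\}$ cover the Polish space $P\times P$. By Baire's theorem one of them contains a product $V_1\times V_2$ of nonempty open subsets of $P$, that is, $g(V_2)-g(V_1)\subset F_k$. Passing to closures by (V2), we obtain $A_{V_2}-A_{V_1}\subset F_k$, so
\begin{equation}\label{eq:diff}
A_{V_2}-A_{V_1}\text{ has empty interior in }Y.
\end{equation}

\medskip\noindent\emph{Step 3: the first piece determines a disk.} Put $A=A_{V_1}$. By \eqref{eq:notZ} and Lemma~\ref{lem:thick} there is a disk $D\subset X_0$ such that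
\begin{equation}\label{eq:thick}
A+\delta D\text{ has nonempty interior in }Y\text{ for every }\delta>0.
\end{equation}
Let $L\subset X_0$ be the subspace spanned by $D$. From now on $V_1$ is not changed.

\medskip\noindent\emph{Step 4: the second piece is shrunk to fit the disk.} Since $S+L\in\mathcal S$, the inductive hypothesis gives $S+L\subset\bigcup_kE_k$, where the $E_k$ are $Z_{n-1}$-sets in $Y$. The closed sets $\{(p,u)\in V_2\times D:g(p)+u\in E_k\}$ cover the Polish space $V_2\times D$. By Baire's theorem there are an index $k$, a nonempty open set $V\subset V_2$ and a nonempty relatively open set $J\subset D$ with $g(V)+J\subset E_k$. The interior of $D$ in $L$ is dense in $D$ (a point $v\in D$ is the limit of $(1-\frac1j)v$), so $J$ contains a nonempty open subset of $L$, and hence a ball $u+\varepsilon D$ with $u\in L$ and $\varepsilon>0$. Put $B=A_V$. From $g(V)+u+\varepsilon D\subset E_k$ and (V2) we get $B+\varepsilon D\subset E_k-u$. The set $B+\varepsilon D$ is closed by (V2), so it is a $Z_{n-1}$-set by Lemma~\ref{lem:basic}(a).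

\medskip\noindent\emph{Step 5: the contradiction.} By \eqref{eq:notZ}, $B$ is not a $Z_n$-set. Lemma~\ref{lem:key} gives $y\in Y$ and $\delta\in(0,\varepsilon]$ with $y+\delta D\subset B\subset A_{V_2}$. Since $D=-D$,
\[
A_{V_2}-A_{V_1}\supset y+\delta D-A=y-(A+\delta D),
\]
and the right-hand side has nonempty interior by \eqref{eq:thick}. This contradicts \eqref{eq:diff} and completes the induction. \qed

\section{Subgroups, meager spaces and the classification}\label{sec:cons}

\begin{proof}[Proof of Corollary~\ref{cor:group}]
Let $L\subset X_0$ be a finite-dimensional linear subspace. Then $H-H+L=H+L$ is an analytic additive subgroup of $Y$ different from $Y$, so it is meager by Lemma~\ref{lem:pettis}. Theorem~\ref{thm:main} applies with $S=H$.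
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Put $Y=\bar X$ and $H=X_0=X$. For every finite-dimensional subspace $L\subset X$ we have $H+L=X\ne Y$, because $X$ is not complete. By Corollary~\ref{cor:group}, $X\in\sigma\mathcal Z_n(\bar X)$ for every $n$, and by Lemma~\ref{lem:trace}, $X\in\sigma\mathcal Z_n(X)$.
\end{proof}

This proof shows why Theorem~\ref{thm:main} is stated with a dense subspace $X_0$: choosing $X_0=X$ makes the subspaces $L$ disappear inside $X$. The same choice works when $X$ is only meager. We isolate the one additional fact that is needed.

\begin{lemma}\label{lem:meagerup}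
Let $X$ be a dense subspace of a topological space $Y$. If $X$ is meager in itself, then $X$ is meager in $Y$.
\end{lemma}

\begin{proof}
Let $X=\bigcup_kF_k$ with $F_k$ closed and nowhere dense in $X$. If a nonempty open set $O\subset Y$ were contained in the closure $\overline{F_k}$ in $Y$, then $O\cap X$ would be a nonempty open subset of $X$ contained in $\overline{F_k}\cap X=F_k$, which is impossible. So the sets $\overline{F_k}$ are nowhere dense in $Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:meager}]
Put $Y=\bar X$ and $X_0=X$, and let $S\subset X$ be analytic. For every finite-dimensional subspace $L\subset X$ the set $S-S+L$ lies in $X$, which is meager in $Y$ by Lemma~\ref{lem:meagerup}. By Theorem~\ref{thm:main}, $S\in\sigma\mathcal Z_n(Y)$ for every $n$, and by Lemma~\ref{lem:trace}, $S\in\sigma\mathcal Z_n(X)$.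
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
Theorem~\ref{thm:answer} gives $(1)\Rightarrow(4)$, and $(4)\Rightarrow(3)$ is trivial. By Lemma~\ref{lem:basic}(b) a $\sigma Z_n$-space $X$ is a $\sigma Z_0$-space, so $(3)\Rightarrow(2)$. Finally, a complete linear metric space is not meager by Baire's theorem, so $(2)\Rightarrow(1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $M=\overline H$. It is a closed linear subspace of $Y$ and hence a complete linear metric space. There are three cases; in the first two $H$ is not a closed subspace of codimension $\le n$, and in the third it is.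

\emph{Case 1: $\operatorname{codim}M>n$.} By Proposition~\ref{prop:codim}(a), $M$ is a $Z_n$-set in $Y$, so $H\in\sigma\mathcal Z_n(Y)$.

\emph{Case 2: $\operatorname{codim}M\le n$ and $H\ne M$.} Here $H$ is a non-complete analytic linear metric space with completion $M$, so $H\in\sigma\mathcal Z_n(M)$ by Theorem~\ref{thm:answer}. It remains to show that a $Z_n$-set $A$ in $M$ is a $Z_n$-set in $Y$. It is closed in $Y$. Let $\rho:Y\to M$ be the projection from (V4), $f\in C(\mathbb I^n,Y)$, and $W$ a neighborhood of $0$ in $Y$. Choose $k:\mathbb I^n\to M\setminus A$ that is $(W\cap M)$-close to $\rho f$, and put $f'=f+(k-\rho f)$. Then $f'$ is $W$-close to $f$ and $\rho f'=k$. If $f'(t)\in A\subset M$, then $k(t)=\rho f'(t)=f'(t)\in A$, which is false. So $f'$ misses $A$, and $H\in\sigma\mathcal Z_n(Y)$.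

\emph{Case 3: $\operatorname{codim}M\le n$ and $H=M$.} Suppose that $M\subset\bigcup_iA_i$ with $Z_n$-sets $A_i$ in $Y$. By Baire's theorem in $M$, some $A_i$ contains a nonempty relatively open subset of $M$, contrary to Proposition~\ref{prop:codim}(b). So $H\notin\sigma\mathcal Z_n(Y)$.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

\begin{remark}[The subspaces $L$]
In Theorem~\ref{thm:main} it is not enough to assume that $S-S$ is meager. If $S$ is a line in $Y=\mathbb R^2$, then $S-S=S$ is nowhere dense, but $S\notin\sigma\mathcal Z_1(Y)$ by Theorem~\ref{thm:class}. Taking $X_0=S$ in this example, we see that the density of $X_0$ is needed too; it is used in Step~3, where the disk has to be found inside $X_0$. The meagerness of $S-S$ itself is used for $n=0$ and in Step~2, and the remaining subspaces $L$ serve to keep $S+L$ in the family $\mathcal S$ in Step~4.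
\end{remark}

\begin{remark}[Completeness and analyticity]
In the proof of Theorem~\ref{thm:main}, the completeness of $Y$ is used only in Lemma~\ref{lem:key}, for Baire's theorem in $C(\mathbb I^n,Y)$, and the analyticity of $S$ is used for Baire's theorem in $P\times P$ and $V_2\times D$. Without analyticity Theorem~\ref{thm:answer} fails already for $n=0$. Let $\mathcal B$ be a Hamel basis of $Y=\ell_2$, let $b_1,b_2,\dots$ be distinct elements of $\mathcal B$, and let $X_k$ be the linear span of $\mathcal B\setminus\{b_j:j>k\}$. The proper subspaces $X_k$ cover $Y$, so some $X_k$ is not meager in $Y$. Its closure has nonempty interior and equals $Y$ by (V1). So $X_k$ is dense and proper in $Y$, hence non-complete, and by Lemma~\ref{lem:meagerup} it is not meager in itself.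
\end{remark}

\begin{remark}[The case $n=\omega$]
The linear hull $X$ of the Erd\H{o}s set $E=\ell_2\cap\mathbb Q^\omega$ satisfies the hypotheses of Theorem~\ref{thm:answer}. It is analytic: if $\mathbb Q_d$ is $\mathbb Q$ with the discrete topology, then $P=\{(x,q)\in\ell_2\times\mathbb Q_d^\omega:x_i=q_i\text{ for all }i\}$ is a closed subset of a Polish space that projects onto $E$, and $X$ is a continuous image of the topological sum of the Polish spaces $\mathbb R^k\times P^k$, $k\ge1$. It is dense in $\ell_2$, since it contains all finitely supported sequences. It is proper: the coordinates of $\sum_{j\le k}c_jx^{(j)}$ with $x^{(j)}\in E$ lie in the $\mathbb Q$-linear span of $c_1,\dots,c_k$, so the sequence $(\tau^i)_i$ with $\tau\in(0,1)$ transcendental is not in $X$. Thus $X$ is a $\sigma Z_n$-space for every $n$, while by the result quoted in the introduction it is not a $\sigma Z_\omega$-space. So ``for every $n$'' cannot be improved to $\sigma Z_\omega$ in Theorem~\ref{thm:answer}: the covering $Z_n$-sets must in general depend on $n$. The point where the proof needs a fixed $n$ is Step~5. If we only know that no $A_V$ is a $Z_\omega$-set, then $A_V$ fails to be a $Z_m$-set for some $m$ depending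 on $V$, whereas the set $V$ of Step~4 is chosen after $n$; Lemma~\ref{lem:key} needs $m\le n$, and nothing in the argument forces this.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Banakh}
Taras Banakh, \emph{Detecting $\sigma Z_n$-sets in topological groups and linear metric spaces}, arXiv:1508.07297 (2015).

\end{thebibliography}
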